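# The cluster of a typical vertex in a subcritical geometric inhomogeneous random graph

## 1. Below $\widehat\lambda_c$ the cluster size has tail exponent $1-1/\gamma$

**Theorem 1.** Fix $d\ge 1$, $\gamma\in(0,\tfrac12)$, $\delta\in(2,\infty]$, and a non-increasing function $\rho:[0,\infty)\to[0,1]$ with $\rho(r)\asymp 1\wedge r^{-\delta}$ (for $\delta=\infty$ take $\rho=\mathbf 1_{[0,1]}$). For $\lambda>0$ let the vertex set be a Poisson point process on $\mathbb R^d\times(0,1)$ with intensity $\lambda\,dx\otimes du$, and join each pair of distinct vertices $(x,u),(y,v)$ independently with probability $\rho\big((uv)^\gamma|x-y|^d\big)$. Let $\theta_R(\lambda)$ be the probability that some vertex located in $B(0,R)$ is joined by a path to some vertex located outside $B(0,2R)$, and let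
$$\widehat\lambda_c=\sup\Big\{\lambda>0:\ \lim_{R\to\infty}\theta_R(\lambda)=0\Big\}.$$
Add a vertex $(0,U)$ with $U$ uniform on $(0,1)$ and independent of everything else, call the resulting law $\mathbb P$ (the Palm measure), and let $\mathcal C$ be the connected component of $(0,U)$. If $0<\lambda<\widehat\lambda_c$, there are constants $c,C\in(0,\infty)$ such that for all $m\ge1$
$$c\,m^{1-1/\gamma}\le\mathbb P(\#\mathcal C>m)\le C\,m^{1-1/\gamma}.$$
The lower bound holds for every $\lambda>0$.

The model is the geometric inhomogeneous random graph, also called the weight-dependent random connection model with product kernel. The two-sided bound was posed as a conjecture in Emmanuel Jacob, Céline Kerriou, Amitai Linker, Peter Mörters, "Crossing probabilities in geometric inhomogeneous random graphs", arXiv:2509.23496 (2025); Theorem 1 says that the conjecture is true.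

Let us unpack the statement. The vertex $(x,u)$ sits at $x$ and has weight $w=u^{-\gamma}\ge1$. Since
$$(uv)^\gamma|x-y|^d=\frac{|x-y|^d}{u^{-\gamma}v^{-\gamma}},$$
an edge is likely as soon as the volume scale $|x-y|^d$ is at most the product of the two weights. Weights are heavy tailed: $P(U^{-\gamma}>t)=t^{-1/\gamma}$ for $t\ge1$. Because $\gamma<\frac12$, they have a finite second moment, and the exponent $1-1/\gamma$ is smaller than $-1$.

The only hypothesis in the upper bound is that annuli are crossed with vanishing probability. This is a statement about geometry, and it says nothing directly about how many vertices a cluster has. For $\gamma<\frac12$ and $\delta>2$ one has $\widehat\lambda_c>0$, so the range $0<\lambda<\widehat\lambda_c$ is not empty.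

The right exponent can be guessed now. The event that the origin itself has weight above $m$ has probability $m^{-1/\gamma}$, which is too small by a factor $m$. In contrast, a vertex of weight $s$ is a neighbour of the origin with a chance proportional to $s$, so the expected number of neighbours of weight above $m$ is of order $\int_m^\infty s\cdot s^{-1/\gamma-1}ds\asymp m^{1-1/\gamma}$. The theorem says that $\#\mathcal C>m$ is about as likely as the event that $\mathcal C$ contains one vertex of weight of order $m$.

## 2. Weights, the Mecke formula, and the integrated two-point function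

**Weights.** From now on a vertex is $\mathbf x=(x,w)$ with $w=u^{-\gamma}\in[1,\infty)$. Let $\nu(dw)=\gamma^{-1}w^{-1/\gamma-1}dw$ on $[1,\infty)$, the law of $U^{-\gamma}$, and $\mu=\lambda\nu$. The vertex set $\eta$ is a Poisson process on $\mathbb X=\mathbb R^d\times[1,\infty)$ with intensity $dx\otimes\mu(dw)$, and $\mathbf x=(x,w)$, $\mathbf y=(y,w')$ are joined with probability $p(\mathbf x,\mathbf y)=\rho(|x-y|^d/(ww'))$. We write $m_\beta=\int s^\beta\mu(ds)$, which is finite exactly for $\beta<1/\gamma$. A direct integration gives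
$$\int_n^\infty s\,\mu(ds)=\frac{\lambda}{1-\gamma}\,n^{1-1/\gamma}\quad(n\ge1),\qquad \int s\,\nu(ds)=\frac1{1-\gamma},\qquad \int s^2\nu(ds)=\frac1{1-2\gamma}. \tag{1}$$
Fix once and for all an exponent
$$2<\alpha<\min(\delta,1/\gamma),\qquad\text{and } C_\rho\ge1\text{ with}\qquad \rho(r)\le C_\rho\min(1,r^{-\alpha})\quad(r>0). \tag{2}$$
The choice is possible because $\delta>2$ and $1/\gamma>2$; these two assumptions enter only through $\alpha>2$ and $m_\alpha<\infty$. Put $\omega_d=|B(0,1)|$ and $c_\rho=\int\rho(|x|^d)dx<\infty$. By scaling,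
$$\int p\big((0,w),(x,w')\big)\,dx=c_\rho\,ww'. \tag{3}$$
Also $\rho(1)>0$.

**Added vertices.** We often add finitely many deterministic vertices to $\eta$. They carry independent edges with the same $p$. We write $\mathcal G(\cdot)$ for the random graph on a vertex set. The added origin under $\mathbb P$ has weight $W_0\sim\nu$.

**Mecke formula.** For a finite set $F$ of added vertices and measurable $f\ge0$,
$$E\!\!\sum_{\mathbf z_1,\dots,\mathbf z_n\in\eta\text{ distinct}}\!\!\! f\big(\mathbf z_1,\dots,\mathbf z_n,\mathcal G(\eta\cup F)\big)=\int E f\big(\mathbf z_1,\dots,\mathbf z_n,\mathcal G(\eta\cup F\cup\{\mathbf z_1,\dots,\mathbf z_n\})\big)\prod_{i}dz_i\,\mu(dw_{\mathbf z_i}). \tag{4}$$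
In words: to sum over Poisson vertices, integrate over positions and weights and treat the points as added. For example, with $F=\{(0,w)\}$, $n=1$ and (3), the expected number of neighbours of an added vertex $(0,w)$ is $\int c_\rho ws\,\mu(ds)=c_\rho m_1w$. The expected number of neighbours of weight above $m$ of the origin under $\mathbb P$ is $c_\rho\,\mathbb E W_0\int_m^\infty s\,\mu(ds)=\frac{c_\rho\lambda}{(1-\gamma)^2}m^{1-1/\gamma}$, by (1). This confirms the heuristic of Section 1.

**Definition (two-point function).** $\tau(\mathbf x,\mathbf y)$ is the probability that the added vertices $\mathbf x,\mathbf y$ are connected in $\mathcal G(\eta\cup\{\mathbf x,\mathbf y\})$, and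
$$T(w,w')=\int\tau\big((0,w),(x,w')\big)dx=T(w',w).$$
$N_w$ is the number of vertices in the cluster of $(0,w)$ in $\mathcal G(\eta\cup\{(0,w)\})$.

By (4),
$$EN_w=1+\int T(w,s)\,\mu(ds). \tag{5}$$
Keeping only the direct edge, (3) gives $T(w,w')\ge c_\rho ww'$. The central estimate of these notes is the matching upper bound
$$T(w,w')\le C_T\,ww'\qquad\text{for all }w,w'\ge1, \tag{6}$$
for some $C_T<\infty$. It says that, on average over space, being connected costs no less, up to a constant, than being adjacent.

**Crossings.** $\theta_R$ is computed in the Poisson graph. It is nondecreasing in $\lambda$, since one can superpose Poisson processes. So if $\lambda<\widehat\lambda_c$, there is $\lambda'\ge\lambda$ with $\theta_R(\lambda')\to0$, and hence $\theta_R(\lambda)\to0$. If $\theta_R$ were computed with the origin added, it would be at least as large and the critical value at most as large, so Theorem 1 covers that convention too. A single long edge is never the obstacle to $\theta_R\to0$: by (4) and (2), the expected number of edges of length $>R$ with an endpoint in $B(0,R)$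 is at most $C R^d m_\alpha^2\int_{|y|>R}|y|^{-d\alpha}dy=C'R^{-d(\alpha-2)}\to0$.

Two complements to Theorem 1 come from the same machinery. They are not needed for it, and are proved in Sections 8 and 9.

**Theorem 2.** There is $\varepsilon_d>0$, depending only on $d$, such that for every $\lambda>0$ the following are equivalent:

- (a) $\lambda<\widehat\lambda_c$;
- (b) $\mathbb E\,\#\mathcal C<\infty$;
- (c) $\sup_{m\ge1}m^{1/\gamma-1}\,\mathbb P(\#\mathcal C>m)<\infty$;
- (d) $\theta_R(\lambda)\le\varepsilon_d$ for all large $R$;
- (e) $T(w,w')\le C_Tww'$ for some $C_T<\infty$ and all $w,w'\ge1$.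

In particular, for $\lambda\ge\widehat\lambda_c$ one has $\mathbb E\,\#\mathcal C=\infty$ and $\limsup_R\theta_R(\lambda)\ge\varepsilon_d$.

**Theorem 3.** If $0<\lambda<\widehat\lambda_c$, then
$$\lim_{m\to\infty}m^{1/\gamma-1}\,\mathbb P(\#\mathcal C>m)=\frac{b^{1/\gamma}}{1-\gamma},\qquad b=\lambda\,\mathbb E\int_{\mathbb R^d}\Big[1-\prod_{\mathbf a\in\mathcal C}\Big(1-\rho\big(|y|^d/w_{\mathbf a}\big)\Big)\Big]dy\in(0,\infty).$$

## 3. One heavy neighbour gives the lower bound

Let $\lambda>0$ be arbitrary. The plan is to make the heuristic rigorous: find a neighbour $\mathbf y$ of the origin with weight above $Km$, then count its light neighbours.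

**Step 1: a heavy neighbour exists with probability of order $m^{1-1/\gamma}$.** Choose $K\ge2$ with $\frac12\lambda\omega_d\rho(1)K\ge8$. Consider Poisson vertices $\mathbf y$ with $w_{\mathbf y}>Km$ and $|y|^d\le w_{\mathbf y}$ that are adjacent to the origin. For these, $|y|^d/(W_0w_{\mathbf y})\le1$, so the edge has probability at least $\rho(1)$. Given $W_0$, their number is Poisson with mean at least
$$\rho(1)\,\omega_d\int_{Km}^\infty w\,\mu(dw)=c_1m^{1-1/\gamma},\qquad c_1=\frac{\rho(1)\omega_d\lambda K^{1-1/\gamma}}{1-\gamma}.$$
So there is at least one with probability at least $1-e^{-c_1m^{1-1/\gamma}}\ge c_2m^{1-1/\gamma}$, where $c_2=1-e^{-c_1}$. Here we used that $x\mapsto1-e^{-x}$ is concave and $c_1m^{1-1/\gamma}\le c_1$.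

**Step 2: a heavy vertex has more than $m$ neighbours.** If such vertices exist, let $\mathbf y$ be the heaviest. This choice depends only on vertices of weight $>Km$ and their edges to the origin, so it is independent of the Poisson vertices of weight $\le Km$ and of their edges to $\mathbf y$. The number of such light vertices $\mathbf z$ with $|z-y|^d\le w_{\mathbf y}$ that are adjacent to $\mathbf y$ is Poisson with mean at least
$$\rho(1)\omega_dKm\,\lambda\big(1-(Km)^{-1/\gamma}\big)\ge\tfrac12\lambda\omega_d\rho(1)Km\ge8m,$$
because $(Km)^{-1/\gamma}\le2^{-2}=\frac14$. A Poisson variable with mean $a\ge8m$ is smaller than $m$ with probability at most $a/(a-m)^2$ by Chebyshev. This is decreasing in $a>m$, hence at most $8m/(7m)^2\le8/49$. So with conditional probability at least $41/49$ the cluster contains the origin, $\mathbf y$ and at least $m$ further vertices, and $\#\mathcal C\ge m+2>m$. Altogether $\mathbb P(\#\mathcal C>m)\ge\frac{41}{49}c_2\,m^{1-1/\gamma}$. $\square$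

## 4. Counting paths, and the barrier $c_\rho m_2=1$

For the upper bound we need an estimate like (6). The first thing to try is to count paths. By (4) and (3), the expected number of self-avoiding paths with $j$ interior vertices from $(0,w)$ to an added vertex $(x,w')$, integrated over $x$, is exactly
$$\int c_\rho ws_1\cdot c_\rho s_1s_2\cdots c_\rho s_jw'\,\mu(ds_1)\cdots\mu(ds_j)=c_\rho ww'(c_\rho m_2)^j.$$
Each interior vertex has two edges and contributes the second moment $m_2=\lambda/(1-2\gamma)$. If there is a connection there is a path, so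
$$T(w,w')\le c_\rho ww'\sum_{j\ge0}(c_\rho m_2)^j,$$
and this is (6) when $c_\rho m_2<1$, that is, for $\lambda<(1-2\gamma)/c_\rho$. It already has the right form $ww'$.

At $c_\rho m_2\ge1$ the series diverges and the argument is over. It replaced the probability that a path exists by the expected number of paths, and the hypothesis $\theta_R\to0$ contains no information on the number $c_\rho m_2$. To go on, we must feed in the crossing probabilities.

The proof of the upper bound has two parts. Sections 5 and 6 derive (6) from small crossing probabilities. First, crossings control connections through *short* edges, with a bound that does not depend on the weights but grows with the length allowed. Then longer edges are added one scale at a time. Section 7 derives the tail bound from (6).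

In both parts we must bound the probability that several path pieces exist side by side by the product of their probabilities. This needs a van den Berg–Kesten inequality for the Poisson graph.

**Definition (path events, disjoint occurrence).** Let $F$ be a finite set of added vertices. A *path event* $A$ for distinct $\mathbf x,\mathbf y\in F$ is the event that in $\mathcal G(\eta\cup F)$ there is a self-avoiding path from $\mathbf x$ to $\mathbf y$ with interior vertices in $\eta\cap D$ and edges in $\mathcal E$, for prescribed measurable sets $D$ (of vertices) and $\mathcal E$ (of pairs). With $D=\emptyset$ it says that the edge $\mathbf{xy}$ is present and lies in $\mathcal E$. For path events $A_1,\dots,A_n$, the event $A_1\circ\dots\circ A_n$ is that there are such paths with pairwise disjoint interior vertex sets and pairwise disjoint edge sets.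

For example, let $F=\{\mathbf x,\mathbf y,\mathbf z\}$ and suppose the only edges are those joining one Poisson vertex $\mathbf v$ to $\mathbf x,\mathbf y,\mathbf z$. Then "$\mathbf x$ is joined to $\mathbf y$" and "$\mathbf y$ is joined to $\mathbf z$" both occur, but not disjointly, since both paths run through $\mathbf v$. Sharing an endpoint in $F$ is allowed.

We use two textbook facts. *Le Cam's inequality:* Bin$(N,q)$ and Poisson$(Nq)$ differ by at most $Nq^2$ in total variation. *The van den Berg–Kesten (BK) inequality:* for finitely many independent $0/1$ variables and increasing events $A,B$, the probability that disjoint sets of coordinates with value 1 witness $A$ and $B$ is at most $P(A)P(B)$.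

**Lemma 1.** $P(A_1\circ\dots\circ A_n)\le\prod_iP(A_i)$ for path events $A_1,\dots,A_n$.

*Proof.* **Step 1: discretise.** The purpose is to reach finitely many bits. Restrict $\eta$ to sets of positive finite measure increasing to $\mathbb X$. All events increase to the original ones, so we may assume that the intensity $\Xi$ has finite total mass $s>0$. For $N\ge s$ let $Z_1,\dots,Z_N$ be i.i.d. with law $\Xi/s$. Retain index $i$ if $I_i=1$, where the $I_i$ are i.i.d. Bernoulli$(s/N)$. Given $Z$, put independent bond variables on all pairs from $\{1,\dots,N\}\cup F$ with the prescribed connection probabilities. Call the law $P_N$. The number of retained indices is Bin$(N,s/N)$, and a Poisson process of intensity $\Xi$ is a Poisson$(s)$ number of i.i.d. points. So the graph under $P_N$ is within $s^2/N$ in total variation of the Poisson graph.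

**Step 2: BK for fixed positions.** Given $Z$, the $I_i$ and the bonds are finitely many independent bits and the $A_i$ are increasing. A path is witnessed by the bits of its interior vertices and of its edges, and paths with disjoint interiors and edges give disjoint witnesses. Applying BK $n-1$ times (disjoint occurrences of increasing events are increasing),
$$P_N(A_1\circ\dots\circ A_n\mid Z)\le\prod_iP_N(A_i\mid Z).$$

**Step 3: decouple the positions.** We must compare $E\prod_iP_N(A_i\mid Z)$ with $\prod_iP_N(A_i)$. The former is the probability that, for all $i$, $A_i$ occurs in the $i$-th of $n$ copies that use independent $(I,\text{bonds})$ and the *same* $Z$. Let $J_i$ be the retained set in copy $i$, and let $Z^{(1)},\dots,Z^{(n)}$ be independent position families, independent of the $J_i$. Set $Z_j=Z_j^{(i)}$ for the smallest $i$ with $j\in J_i$, and $Z_j=Z_j^{(1)}$ if there is none. Given the $J$'s, this $Z$ is i.i.d. with law $\Xi/s$, so it may serve as the common family. On the event that the $J_i$ are pairwise disjoint, copy $i$ sees on $J_i$ exactly the positions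 of $Z^{(i)}$. Generating bonds from independent uniform variables for each copy and pair, copy $i$ then coincides with the copy built from $Z^{(i)}$, and these copies are independent. Two of the sets $J_i$ meet with probability at most $n^2\cdot N(s/N)^2=n^2s^2/N$. Hence
$$E\prod_iP_N(A_i\mid Z)\le\prod_iP_N(A_i)+\frac{n^2s^2}{N}.$$
Let $N\to\infty$ and use Step 1 on both sides. $\square$

## 5. Short edges: small crossing probability confines clusters

$G_{\le\ell}$ denotes the graph with only its edges of length $\le\ell$ kept; $B$ denotes open balls and $\bar B$ closed ones.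

**Lemma 2.** There are $\varepsilon_d,C_1>0$ depending only on $d$ such that $\theta_\ell\le\varepsilon_d$ implies, for all $w,w'\ge1$,
$$M_{\le\ell}(w,w'):=\int P\big((0,w)\leftrightarrow(x,w')\text{ in }G_{\le\ell}\big)dx\le C_1\ell^d .$$

The bound does not see the weights: with edges no longer than $\ell$, even a very heavy endpoint reaches out only a distance $\ell$ in its first step. After that, connections run through the Poisson graph, which is confined.

*Proof.* **Step 1: local crossing events.** Let $\Gamma=\ell d^{-1/2}\mathbb Z^d$; every point of $\mathbb R^d$ is within $\ell/2$ of $\Gamma$. For $z\in\Gamma$ let $E_z$ be the event that some path of $G_{\le\ell}$ in the Poisson graph, with all vertices in $\bar B(z,3\ell)$, goes from a vertex in $B(z,\ell)$ to a vertex outside $B(z,2\ell)$. Then $P(E_z)\le\theta_\ell$, and the $E_z$ are independent for centres at mutual distance $>6\ell$, because they then depend on disjoint regions. Let $\Delta$ and $\Delta'$ be the numbers of nonzero $y\in\Gamma$ with $|y|\le4\ell$ and $|y|\le6\ell$ respectively; they depend only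 on $d$. Put
$$\varepsilon_d=(e\Delta^2)^{-(\Delta'+1)} .$$

**Step 2: a long path produces many crossing events.** Let $x_0,\dots,x_n$ ($n\ge0$) be the locations along a path of $G_{\le\ell}$ in the Poisson graph with $|x_0|\le\ell$ and $|x_n|\ge s$. Choose $z_0\in\Gamma$ within $\ell/2$ of $x_0$. Given $z_j$, let $x_{i_{j+1}}$ be the first subsequent vertex outside $B(z_j,2\ell)$, if any. Its predecessor lies in $B(z_j,2\ell)$, so $x_{i_{j+1}}\in\bar B(z_j,3\ell)$ and the piece of path in between shows that $E_{z_j}$ occurs. Choose $z_{j+1}\in\Gamma$ within $\ell/2$ of $x_{i_{j+1}}$; then $|z_{j+1}-z_j|\le4\ell$. Let $z_N$ be the last centre obtained and $Z=\{z_0,\dots,z_{N-1}\}$, where repetitions are possible. $Z$ is connected for the adjacency "distance $\le4\ell$", $|z_0|\le2\ell$, and if $N\ge1$, $z_N$ is adjacent to or an element of $Z$. Hence $|z_N|\le2\ell+4\ell|Z|$, also for $N=0$. Since $x_n\in B(z_N,2\ell)$, we get $s\le4\ell+4\ell|Z|$, i.e. $|Z|\ge s/(4\ell)-1$.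

**Step 3: a union bound.** Let $n_0=\lceil s/(4\ell)-1\rceil$ and suppose $n_0\ge1$. Pruning leaves of a spanning tree of $Z$, we find a connected set of exactly $n_0$ points of $\Gamma$ containing $z_0$ on which all $E_z$ occur. For given $z_0$ there are at most $\Delta^{2n_0}$ such sets: a depth-first traversal of a spanning tree is a walk of $2(n_0-1)$ steps with at most $\Delta$ choices each. Each set contains, by greedy selection, a subset of at least $n_0/(\Delta'+1)$ points at mutual distances $>6\ell$. The number of possible $z_0$ depends only on $d$. So the probability that a path as in Step 2 exists is at most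
$$C\,\Delta^{2n_0}\,\varepsilon_d^{\,n_0/(\Delta'+1)}=C\,\Delta^{2n_0}(e\Delta^2)^{-n_0}=Ce^{-n_0}\le C_de^{-s/(4\ell)} .$$
With $C_d\ge e$ the final bound also holds when $n_0\le0$, since then $s\le4\ell$ and it is at least 1.

**Step 4: integrate.** If $(0,w)\leftrightarrow(x,w')$ in $G_{\le\ell}$ and $|x|>2\ell$, a self-avoiding connecting path has interior vertices. They are all Poisson, the first is within $\ell$ of $0$ and the last within $\ell$ of $x$. By Step 3 this has probability at most $C_de^{-(|x|-\ell)/(4\ell)}$. Hence $M_{\le\ell}(w,w')\le\omega_d(2\ell)^d+\int_{|x|>2\ell}C_de^{-(|x|-\ell)/(4\ell)}dx$, which by scaling is a constant (depending on $d$) times $\ell^d$. $\square$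

## 6. Longer edges, one scale at a time: $T(w,w')\le C_Tww'$

**Proposition 3.** If $\theta_R(\lambda)\le\varepsilon_d$ for all $R\ge r_0$, then $T(w,w')\le C_Tww'$ for all $w,w'\ge1$, with some $C_T<\infty$.

**Step 1: the scales and the recursion.** The purpose is to express connections using edges up to length $2\ell$ through those using edges up to length $\ell$. Let $\ell_0\ge\max(1,r_0)$, to be chosen large, $V=\ell_0^d$ and $\ell_k=2^k\ell_0$. Let $\tau_k$ be the connection probability in $G_{\le\ell_k}$, $M_k(w,w')=\int\tau_k((0,w),(x,w'))dx$, and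
$$A_k(w,w')=\int_{\ell_k<|x|\le\ell_{k+1}}p\big((0,w),(x,w')\big)dx\le C_A\,\ell_k^d\min\Big(1,\Big(\frac{ww'}{\ell_k^d}\Big)^\alpha\Big),\qquad C_A=2^d\omega_dC_\rho . \tag{7}$$
The inequality holds because $\rho$ is non-increasing, so the integrand is at most $\rho(\ell_k^d/(ww'))$, and by (2). Lemma 2 gives $M_k\le C_1\ell_k^d$ for all $k$.

Let the added vertices $\mathbf x,\mathbf y$ be connected in $G_{\le\ell_{k+1}}$ by a self-avoiding path. Either the path lies in $G_{\le\ell_k}$, or it has a first edge $(\mathbf a,\mathbf b)$, in the order of travel, of length in $(\ell_k,\ell_{k+1}]$. In the second case the part from $\mathbf x$ to $\mathbf a$ (trivial if $\mathbf a=\mathbf x$) uses $G_{\le\ell_k}$, and the part from $\mathbf b$ to $\mathbf y$ (trivial if $\mathbf b=\mathbf y$) uses $G_{\le\ell_{k+1}}$. The two parts and the edge $\mathbf{ab}$ have disjoint interiors and edges. Sum over $\mathbf a,\mathbf b$, distinguishing whether $\mathbf a=\mathbf x$ and whether $\mathbf b=\mathbf y$. The formula (4) turns Poisson $\mathbf a,\mathbf b$ into added vertices, Lemma 1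 bounds the probability by a product, and we integrate over positions. This gives
$$M_{k+1}\le M_k+A_k+A_kM_{k+1}+M_kA_k+M_kA_kM_{k+1}, \tag{8}$$
where products are kernel products with respect to $\mu$, for example $A_kM_{k+1}(w,w')=\int A_k(w,s)M_{k+1}(s,w')\mu(ds)$.

**Step 2: why not compare with $ww'$ directly.** Since $T\le C_Tww'$ is the goal, it is natural to set $K_k'=\sup M_k/(Vww')$, which satisfies $K_0'\le C_1$, and to show that $K_k'$ stays bounded. Look at the last term of (8). Using $\min(1,x^\alpha)\le x^{\alpha-1}$ in (7),
$$M_kA_kM_{k+1}(w,w')\le K_k'K_{k+1}'V^2ww'\iint st\,A_k(s,t)\mu(ds)\mu(dt)\le K_k'K_{k+1}'\cdot Vww'\cdot C_Am_\alpha^2\,V^{3-\alpha}\,2^{-dk(\alpha-2)} .$$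
The sum over $k$ converges, but to absorb the quadratic factor we need the coefficient $V^{3-\alpha}$ to be small. This requires $\alpha>3$, which (2) forbids as soon as $\gamma\ge\frac13$ or $\delta\le3$. One power of $V$ is missing.

The waste comes from light vertices. Two intermediate vertices of weight of order 1 are charged $V^2$, while Lemma 2 gives a direct bound for one of the two factors. Two vertices of weight $\sqrt V$ have product of weights $V=\ell_0^d$, so at the starting length $\ell_0$ weights below $\sqrt V$ need not be distinguished from 1. We therefore compare with $Vh(w)h(w')$, where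
$$h(w)=\max(1,w/\sqrt V),\qquad 1\le h(w)\le w,\qquad w\le\sqrt V\,h(w),\qquad h(w)\le1+w/\sqrt V .$$
For heavy $s,t>\sqrt V$ we now have $h(s)h(t)=st/V$, which returns the missing power of $V$. For light ones, Lemma 2 takes over. Put
$$K_k=\sup_{w,w'}\frac{M_k(w,w')}{Vh(w)h(w')} .$$
As $M_k\le C_1\ell_k^d$ and $Vh(w)h(w')\ge V$, $K_k<\infty$ for each $k$ and $K_0\le C_1$. Also $K_k\le K_{k+1}$, since $M_k\le M_{k+1}$.

**Step 3: scales below $H$ cost nothing.** Fix $(w,w')$ and write
$$H=Vh(w)h(w')\ge V,\qquad\zeta_k=H/\ell_k^d,\qquad k^*=\max\{k\ge0:\ell_k^d\le H\}.$$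
Lemma 2 gives $M_k(w,w')\le C_1\ell_k^d\le C_1H$ for $k\le k^*$. For $k\ge k^*$ we have $\zeta_k\le2^d2^{-d(k-k^*)}$, because $\ell_{k^*+1}^d>H$. From now on $k\ge k^*$, and $c$ denotes constants independent of $V,k,w,w'$ and of the $K_j$. We bound the four new terms in (8).

**Step 4: the terms $A_k$, $A_kM_{k+1}$ and $M_kA_k$.** Since $ww'\le H$ and $\min(1,x^\alpha)\le x^\alpha$,
$$A_k(w,w')\le C_Aww'\Big(\frac{ww'}{\ell_k^d}\Big)^{\alpha-1}\le C_AH\zeta_k^{\alpha-1}.$$
Next, $A_kM_{k+1}(w,w')\le K_{k+1}Vh(w')\int A_k(w,s)h(s)\mu(ds)$, and we use $h(s)\le1+s/\sqrt V$. Since $w\le\sqrt Vh(w)h(w')=V^{-1/2}H$, we have $w/\ell_k^d\le V^{-1/2}\zeta_k$. Hence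
$$\int A_k(w,s)\mu(ds)\le C_Am_\alpha\,w\Big(\frac{w}{\ell_k^d}\Big)^{\alpha-1}\le c\sqrt V\,h(w)\,V^{-(\alpha-1)/2}\zeta_k^{\alpha-1}=c\,h(w)\,V^{-(\alpha-2)/2}\zeta_k^{\alpha-1},$$
and, using $\min(1,x^\alpha)\le x^{\alpha-1}$ so that again only $s^\alpha$ is integrated,
$$V^{-1/2}\!\int A_k(w,s)\,s\,\mu(ds)\le C_Am_\alpha V^{-1/2}w\Big(\frac{w}{\ell_k^d}\Big)^{\alpha-2}\le c\,h(w)\,V^{-(\alpha-2)/2}\zeta_k^{\alpha-2}.$$
As $\zeta_k\le2^d$, the first bound is dominated by a constant times the second, and $Vh(w)h(w')=H$. So
$$A_kM_{k+1}(w,w')\le c\,V^{-(\alpha-2)/2}\,\zeta_k^{\alpha-2}\,K_{k+1}H .$$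
By symmetry $M_kA_k$ satisfies the same bound with $K_k$ in place of $K_{k+1}$, hence also with $K_{k+1}\ge K_k$.

**Step 5: the term $M_kA_kM_{k+1}$.** The claim is that for all $s,t\ge1$
$$M_k(w,s)\,M_{k+1}(t,w')\le c\,K_{k+1}(1+K_k)\,\ell_k^d\,H\,\max\Big(1,\frac{st}{\ell_k^d}\Big). \tag{9}$$
If $s\le\sqrt V$, then $h(s)=1$, so $M_k(w,s)\le K_kVh(w)\le K_{k+1}H$, while $M_{k+1}(t,w')\le C_1\ell_{k+1}^d=2^dC_1\ell_k^d$ by Lemma 2. If $t\le\sqrt V$, then $M_k(w,s)\le C_1\ell_k^d$ and $M_{k+1}(t,w')\le K_{k+1}Vh(w')\le K_{k+1}H$. If $s,t>\sqrt V$, then $h(s)h(t)=st/V$ and the product is at most $K_kK_{k+1}V^2h(w)h(s)h(t)h(w')=K_kK_{k+1}H\,st$. This proves (9).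

Since $\min(1,x^\alpha)\max(1,x)\le x^\alpha$ for all $x>0$, (7) and (9) give
$$M_kA_kM_{k+1}(w,w')\le c\,K_{k+1}(1+K_k)\,H\,\ell_k^{2d}\iint\Big(\frac{st}{\ell_k^d}\Big)^\alpha\mu(ds)\mu(dt)=c\,m_\alpha^2\,K_{k+1}(1+K_k)\,H\,V^{-(\alpha-2)}\,2^{-dk(\alpha-2)} .$$

**Step 6: sum over scales and close the bootstrap.** Sum (8) over the scales $k^*,\dots,k$, starting from $M_{k^*}\le C_1H$. The sums $\sum_{j\ge k^*}\zeta_j^{\alpha-1}$, $\sum_{j\ge k^*}\zeta_j^{\alpha-2}$ and $\sum_{j\ge0}2^{-dj(\alpha-2)}$ are bounded by constants depending only on $d,\alpha$; this is where $\alpha>2$ is used. Moreover $K_{j+1}(1+K_j)\le K_{k+1}(1+K_k)$ for $j\le k$, and $V^{-(\alpha-2)}\le V^{-(\alpha-2)/2}$ as $V\ge1$. So for $k\ge k^*$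
$$M_{k+1}(w,w')\le\Big[B+C_4V^{-(\alpha-2)/2}K_{k+1}(1+K_k)\Big]H,$$
with $B\ge C_1$ and $C_4$ independent of $V,k,w,w'$. For $k<k^*$ simply $M_{k+1}\le C_1\ell_{k+1}^d\le C_1\ell_{k^*}^d\le C_1H$. Taking the supremum over $w,w'$,
$$K_{k+1}\le B+C_4V^{-(\alpha-2)/2}(1+K_k)K_{k+1}\qquad(k\ge0). \tag{10}$$
Choose $\ell_0$, hence $V$, so large that $C_4V^{-(\alpha-2)/2}(1+2B)\le\frac12$. Then $K_0\le C_1\le B$. If $K_k\le2B$, then (10) gives $K_{k+1}\le B+\frac12K_{k+1}$, and since $K_{k+1}<\infty$ is already known, $K_{k+1}\le2B$. By induction $K_k\le2B$ for all $k$. Every path is finite, so $\tau_k\uparrow\tau$, and monotone convergence gives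
$$T(w,w')\le2BV\,h(w)h(w')\le2BV\,ww' .\qquad\square$$

If $\lambda<\widehat\lambda_c$, then $\theta_R(\lambda)\to0$, the hypothesis of Proposition 3 holds, and so does (6).

## 7. Trees and truncated moments: the upper bound of Theorem 1

Assume (6). Let $\mathcal C_{(n)}$ be the cluster of the origin in the graph with only vertices of weight $\le n$, defined when $W_0\le n$.

What can be tried first? By (5) and (6), $\mathbb E\,\#\mathcal C<\infty$, and Markov gives $\mathbb P(\#\mathcal C>m)=O(1/m)$. This is too weak, as $1/\gamma-1>1$. Higher moments of $\#\mathcal C$ itself do not help: by the lower bound, $\mathbb E(\#\mathcal C)^k=\infty$ once $k\ge1/\gamma-1$. The infinite moments come from heavy vertices, which are rare enough to be removed by hand. So we truncate at weight $n=m$ and look at moments of $\#\mathcal C_{(m)}$.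

Consider the second factorial moment. If $0,\mathbf y_1,\mathbf y_2$ are connected, either they lie along one path, with $0$, $\mathbf y_1$ or $\mathbf y_2$ in the middle, or three paths meet at a branch vertex. Bounding each path by $T\le C_Tww'$, a node with $q$ paths contributes $\int_{[1,n]}s^q\mu(ds)$ up to a constant. All of these are bounded except that of the branch vertex, $\int_{[1,n]}s^3\mu(ds)$, which is of order $n^{3-1/\gamma}$ if $1/\gamma<3$. Markov with the second moment at $n=m$ then gives $m^{3-1/\gamma}m^{-2}=m^{1-1/\gamma}$, which is exactly right for $\frac13<\gamma<\frac12$. For smaller $\gamma$ one takes a higher moment.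

**Step 1: the moment bound.** Let $k$ be an integer with $k+1>1/\gamma$. The claim is that, for all real $n\ge1$,
$$\mathbb E\big[(\#\mathcal C_{(n)})^k;\,W_0\le n\big]\le C_k\,n^{k+1-1/\gamma}. \tag{11}$$

*Reduction to tuples.* Write $\#\mathcal C_{(n)}=1+Y$. Expanding $(1+Y)^k$ by the binomial theorem and each $Y^i$ in factorial powers, $(1+Y)^k$ is a combination, with nonnegative coefficients depending on $k$, of $1$ and of $Y(Y-1)\cdots(Y-j+1)$, $1\le j\le k$. Since $1\le n^{k+1-1/\gamma}$, it suffices to bound, for $1\le j\le k$, the expected number $F_j$ of ordered $j$-tuples of distinct Poisson vertices $\mathbf y_1,\dots,\mathbf y_j\in\mathcal C_{(n)}$, on $\{W_0\le n\}$.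

*From tuples to trees.* Call $0,\mathbf y_1,\dots,\mathbf y_j$ the *terminals*. If they are connected, take a tree in the graph (with weights $\le n$) containing them and having as few vertices as possible. Its leaves are terminals, since any other leaf could be deleted. Suppress the non-terminal vertices of degree 2. What remains is an abstract tree $t$ whose nodes are the terminals and some *branch nodes* of degree $\ge3$, which are distinct Poisson vertices. The edges of $t$ correspond to paths in the graph with disjoint interiors and disjoint edge sets. Let $d_v$ be the degree of $v$ in $t$. Since a tree has one edge fewer than nodes, $\sum_v(d_v-2)=-2$. At most $j+1$ nodes are leaves, each contributing $-1$, so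
$$\sum_{v:\,d_v\ge3}(d_v-2)\le j-1 . \tag{12}$$
In particular there are at most $j-1$ branch nodes, and $t$ belongs to a finite family. For $j=2$ the family is the one listed above.

*The weight of a tree.* Sum over $t$ and over the Poisson nodes. By (4) the nodes become added vertices, and by Lemma 1 the probability of the disjoint paths is at most $\prod_{\{u,v\}\in t}\tau(u,v)$. Integrate over the positions of all nodes other than $0$, removing leaves $\ne0$ one at a time. Each removal turns a factor $\tau$ into $T(w_u,w_v)\le C_Tw_uw_v$. So node $v$ collects $w_v^{d_v}$. All node weights are $\le n$, and the root carries $\nu=\mu/\lambda$. Hence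
$$F_j\le\sum_tC\prod_{v\in t}I(d_v),\qquad I(q)=\int_{[1,n]}s^q\mu(ds)\le C\begin{cases}1&q<1/\gamma,\\1+\log n&q=1/\gamma,\\n^{q-1/\gamma}&q>1/\gamma.\end{cases} \tag{13}$$

*The largest trees.* Let $\mathcal H=\{v:d_v\ge1/\gamma\}$. As $1/\gamma>2$, every $v\in\mathcal H$ has degree $\ge3$, so (12) applies to $\mathcal H$.

- If $\mathcal H=\emptyset$, the product is $O(1)$.
- If $\mathcal H=\{v\}$, then $d_v\le j+1$ by (12), and the product is $O(n^{j+1-1/\gamma})$ or $O(1+\log n)$.
- If $|\mathcal H|\ge2$, then up to powers of $1+\log n$ the product is $O(n^e)$ with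
$$e=\sum_{v\in\mathcal H}(d_v-2)-|\mathcal H|\Big(\frac1\gamma-2\Big)\le j-1-2\Big(\frac1\gamma-2\Big)=j+3-\frac2\gamma<j+1-\frac1\gamma .$$

So the dominant trees have a single hub. Since $j\le k$ and $k+1-1/\gamma>0$, all products are $O(n^{k+1-1/\gamma})$, the logarithms being absorbed by the strict inequalities. This proves (11).

**Step 2: conclusion.** The purpose is to separate the heavy vertices. If $W_0\le m$ and $\mathcal C$ has no Poisson vertex of weight $>m$, then $\mathcal C=\mathcal C_{(m)}$. By (4),
$$\mathbb P(\#\mathcal C>m)\le\mathbb P(W_0>m)+\int\nu(dw)\int_m^\infty T(w,s)\mu(ds)+\mathbb P\big(W_0\le m,\ \#\mathcal C_{(m)}>m\big).$$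
The first term is $m^{-1/\gamma}\le m^{1-1/\gamma}$. The second is at most $C_T\int w\,\nu(dw)\int_m^\infty s\,\mu(ds)=C'm^{1-1/\gamma}$ by (6) and (1). The third is, by Markov and (11) with $n=m$, at most $C_km^{k+1-1/\gamma}m^{-k}=C_km^{1-1/\gamma}$. For $\lambda<\widehat\lambda_c$, (6) holds by Proposition 3, and together with Section 3 this proves Theorem 1. $\blacksquare$

## 8. Five descriptions of the subcritical phase: proof of Theorem 2

Take $\varepsilon_d$ from Lemma 2. If (a) holds, $\theta_R(\lambda)\to0$, so (d) holds. Proposition 3 is (d)⇒(e). Section 7 used only (6), so it proves (e)⇒(c). Since $1/\gamma-1>1$, (c) gives $\mathbb E\,\#\mathcal C=\sum_{m\ge0}\mathbb P(\#\mathcal C>m)<\infty$, which is (b). It remains to prove (b)⇒(e) and (e)⇒(a).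

**Step 1: (b)⇒(e).** The purpose is to upgrade one finite mean to a bound for all weights. Let $N(w)=EN_w$. It is nondecreasing in $w$, because $p$ is nondecreasing in the weights, and $\int N\,d\nu=\mathbb E\,\#\mathcal C<\infty$. Hence $N$ is finite everywhere. Let $T^{(n)}$ be defined like $T$ but with interior (Poisson) vertices of weight $\le n$ only. Decompose a self-avoiding path at its first edge, which either is the whole path or leads to a Poisson vertex of weight $s\le n$. By (4), Lemma 1 and (3),
$$T^{(n)}(w,w')\le c_\rho w\big(w'+Y^{(n)}(w')\big),\qquad Y^{(n)}(w')=\int_{s\le n}s\,T^{(n)}(s,w')\mu(ds)\le nN(w')<\infty .$$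
Choose $S$ with $c_\rho\int_S^\infty s^2\mu(ds)\le\frac12$, which is possible since $2<1/\gamma$. In $Y^{(n)}$, the part $s\le S$ is at most $SN(w')$ by (5). The part $s>S$ is at most $\int_S^\infty s\cdot c_\rho s\,(w'+Y^{(n)}(w'))\mu(ds)\le\frac12(w'+Y^{(n)}(w'))$. As $Y^{(n)}(w')$ is finite, $Y^{(n)}(w')\le2SN(w')+w'$. Letting $n\to\infty$,
$$T(w,w')\le c_\rho w\big(2w'+2SN(w')\big).$$
Integrating over $w'$, $N(w)\le1+c_\rho w\int(2s+2SN(s))\mu(ds)\le C'w$. Inserting $N(w')\le C'w'$ in the last display gives (e).

**Step 2: (e) at $\lambda$ implies (e) at $\lambda+\varepsilon$ for some $\varepsilon>0$.** This is what makes the inequality in (a) strict. Realise intensity $\lambda+\varepsilon$ as $\eta\cup\eta'$, where $\eta'$ is independent of $\eta$ with intensity $\varepsilon\,dx\otimes\nu$. Cut a self-avoiding path at its vertices in $\eta'$. By the Mecke formula for $\eta'$ these become added vertices. The pieces between them have interiors in $\eta$ and are disjoint, so Lemma 1 applies to $\eta$ together with the added vertices: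
$$T_{\lambda+\varepsilon}(w,w')\le\sum_{j\ge0}\varepsilon^j\!\int\prod_{i\le j}\nu(ds_i)\,T_\lambda(w,s_1)\cdots T_\lambda(s_j,w')\le C_Tww'\sum_{j\ge0}\Big(\varepsilon C_T\!\int s^2\nu(ds)\Big)^j .$$
This is at most $2C_Tww'$ when $\varepsilon C_T\int s^2d\nu\le\frac12$.

**Step 3: (e) implies $\theta_R\to0$.** The purpose is to cut a crossing into many pieces, each of which is unlikely. Choose $\iota\in(0,1)$ with $(1-\iota)(\alpha-1)>1$ and let $r=R^{1-\iota}$. By (4) and (2), the expected number of edges of length $>r$ with an endpoint in $B(0,2R)$ is at most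
$$CR^d\,m_\alpha^2\int_{|y|>r}|y|^{-d\alpha}dy\le CR^d\,r^{-d(\alpha-1)}\to0 .$$
Suppose there is no such edge. A self-avoiding path from $B(0,R)$ to the complement of $B(0,2R)$, stopped at its first exit from $B(0,2R)$, has only edges of length $\le r$, since each of its edges has an endpoint in $B(0,2R)$. For $1\le j\le J=\lfloor(R/r-1)/2\rfloor$ let $\mathbf z_j$ be its first vertex with $|z_j|\ge R+2jr$. The vertex before $\mathbf z_j$ has norm less than $R+2jr$, so $|z_j|\le R+(2j+1)r\le2R$. Hence $|z_{j+1}-z_j|\ge r$, and consecutive $\mathbf z_j$ are joined by disjoint path segments. Put $T^{\ge r}(w,w')=\int_{|x|\ge r}\tau((0,w),(x,w'))dx$. By (4) and Lemma 1 the probability of such a path is at most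
$$CR^d\int\mu(dw_1)\cdots\mu(dw_J)\prod_{j<J}T^{\ge r}(w_j,w_{j+1})\le CR^d\,\lambda\,\|T^{\ge r}\|_{HS}^{J-1},$$
with the Hilbert–Schmidt norm in $L^2(\mu)$, in which the constant function $1$ has squared norm $\mu([1,\infty))=\lambda$. Now $T^{\ge r}\le C_Tww'$, which lies in $L^2(\mu\otimes\mu)$ because $m_2<\infty$, and $T^{\ge r}\to0$ pointwise as $r\to\infty$ because $T$ is finite. By dominated convergence $\|T^{\ge r}\|_{HS}\to0$ as $R\to\infty$. Since $J$ is of order $R^\iota$, the bound tends to $0$, and so $\theta_R\to0$.

**Step 4: conclusion.** If (e) holds at $\lambda$, Step 2 gives (e) at $\lambda+\varepsilon$ and Step 3 gives $\theta_R(\lambda+\varepsilon)\to0$. So $\lambda<\lambda+\varepsilon\le\widehat\lambda_c$, which is (a). The last claims of Theorem 2 are the negations of (b) and (d). $\blacksquare$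

## 9. One vertex of weight about $m/b$: proof of Theorem 3

Let $0<\lambda<\widehat\lambda_c$, so (6) holds. The picture behind the limit is this: a vertex of large weight $w$ has a cluster of size about $bw$, so $\#\mathcal C>m$ requires a vertex of weight above $m/b$ in $\mathcal C$, and we count such vertices.

First, $b$ is finite and positive. By (4) and (6), $\mathbb E\sum_{\mathbf a\in\mathcal C}w_{\mathbf a}\le\int s\,d\nu+C_T\int s\,d\nu\int s^2d\mu<\infty$, and $\mathcal C$ is a.s. finite. Since $1-\prod(1-x_{\mathbf a})\le\sum x_{\mathbf a}$ and $\int\rho(|y|^d/w)dy=c_\rho w$, we get $b\le\lambda c_\rho\,\mathbb E\sum_{\mathbf a\in\mathcal C}w_{\mathbf a}<\infty$. Keeping only $\mathbf a=(0,W_0)$ gives $b\ge\lambda c_\rho\,\mathbb EW_0\ge\lambda c_\rho>0$.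

For a truncation level $n$, let $N_w^{(n)}$ be the size of the cluster of the added vertex $(0,w)$ when only Poisson vertices of weight $\le n$ are kept.

**Step 1: $EN_w/w\to b$ as $w\to\infty$.** A Poisson vertex lies in the cluster of $(0,w)$ if and only if its cluster in the graph on $\eta$ contains a neighbour of $(0,w)$, and the edges at $(0,w)$ are independent of the graph on $\eta$. By (4), the cluster of a Poisson vertex at $z$ becomes a translate of $\mathcal C$. With the substitution $z=w^{1/d}y$,
$$EN_w-1=\lambda w\int dy\ \mathbb E\Big[1-\prod_{\mathbf a\in\mathcal C}\Big(1-\rho\big(|y+w^{-1/d}a|^d/w_{\mathbf a}\big)\Big)\Big].$$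
$\mathcal C$ is a.s. finite, and $\rho$, being monotone, has countably many discontinuities. So, $dy\otimes\mathbb P$-almost everywhere, the bracket converges to the one in the definition of $b$. It is dominated by $\sum_{\mathbf a\in\mathcal C}\rho(|y+w^{-1/d}a|^d/w_{\mathbf a})$, which also converges almost everywhere, and the $dy\otimes\mathbb P$-integral of this sum is $c_\rho\,\mathbb E\sum_{\mathbf a\in\mathcal C}w_{\mathbf a}$, for every $w$ and in the limit. Generalised dominated convergence (a convergent dominating family with convergent integrals) gives the claim.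

**Step 2: for each $\varepsilon>0$ there is $K$ with $P(N_w^{(K)}\ge(b-\varepsilon)w)\to1$ as $w\to\infty$.** The purpose is a lower bound in probability, obtained by a local approximation and a second-moment computation. For integer $K$ let $\mathcal C^K(\mathbf z)$ be the set of vertices reached from $\mathbf z$ by paths with at most $K$ edges, each of length $\le K$, through vertices of weight $\le K$, with all vertices other than $\mathbf z$ in $\eta$; it contains $\mathbf z$ if $w_{\mathbf z}\le K$, and $\mathcal C^K(\mathbf z)=\emptyset$ if $w_{\mathbf z}>K$. Let $Z$ be the number of $\mathbf z\in\eta$ with $|z|\le Lw^{1/d}$ such that some $\mathbf a\in\mathcal C^K(\mathbf z)$ is adjacent to $(0,w)$. Then $Z\le N_w^{(K)}$. Arguing as in Step 1, now with bounded convergence on $|y|\le L$,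
$$\frac{EZ}{w}\to b_{K,L}:=\lambda\int_{|y|\le L}\mathbb E\Big[1-\prod_{\mathbf a\in\mathcal C^K(0)}\Big(1-\rho\big(|y|^d/w_{\mathbf a}\big)\Big)\Big]dy ,$$
where $\mathcal C^K(0)$ is the set $\mathcal C^K$ of the origin $(0,W_0)$ under $\mathbb P$. Since $\mathcal C^K(0)\uparrow\mathcal C$ as $K\uparrow\infty$, monotone convergence gives $b_{K,L}\uparrow b$ as $K,L\uparrow\infty$.

Compute $E[Z(Z-1)]$ by (4) with two points. The indicator for $\mathbf z$ depends only on the vertices in $\bar B(z,K^2)$, the edges among these, and their edges to $(0,w)$. If $|z-z'|>2K^2$, the two indicators depend on disjoint sets of vertices and edges, the probability factorises, and such pairs contribute at most $(EZ)^2$ in total. Pairs with $|z-z'|\le2K^2$ contribute at most $C_{K,L}w$. As $EZ\le\lambda\omega_dL^dw$, we get $\mathrm{Var}\,Z\le C_{K,L}w$ with a new constant. Choose $K,L$ with $b_{K,L}>b-\varepsilon/2$. For large $w$, $EZ\ge(b-\varepsilon/2)w$, and Chebyshev gives $P(Z<(b-\varepsilon)w)\le4C_{K,L}w/(\varepsilon w)^2\to0$.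

**Step 3: $L^1$ convergence.** For fixed $0<\kappa<\Lambda$, the claim is
$$\sup_{w\in[\kappa m,\Lambda m]}E\big|N_w^{(\Lambda m)}/w-b\big|\to0\qquad(m\to\infty).$$
Put $X=N_w^{(\Lambda m)}/w$. Then $EX\le EN_w/w$, which tends to $b$ uniformly in $w\ge\kappa m$ by Step 1. For $\Lambda m\ge K$, with $K$ from Step 2, $N_w^{(\Lambda m)}\ge N_w^{(K)}$ and so $E(X-b)^-\le\varepsilon+b\,P(N_w^{(K)}<(b-\varepsilon)w)$, where the probability tends to $0$ uniformly. Finally $E|X-b|=E(X-b)+2E(X-b)^-$ has upper limit at most $2\varepsilon$, uniformly, and $\varepsilon$ is arbitrary.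

**Step 4: counting heavy vertices.** Let $0<\kappa<1/b<\Lambda$. Let $Q$ be the number of Poisson vertices $\mathbf y\in\mathcal C_{(\Lambda m)}$ with $\kappa m<w_{\mathbf y}\le\Lambda m$, times $\mathbf 1\{W_0\le\Lambda m,\ \#\mathcal C_{(\Lambda m)}>m\}$. In the Mecke formula for $EQ$, the vertex $\mathbf y$ carries $\mu$ and the origin carries $\nu$. Since $\mu=\lambda\nu$ and the model is translation invariant, the two may exchange roles, and the sum over the former origin is again a Mecke sum:
$$EQ=\int_{(\kappa m,\Lambda m]}\nu(dw)\,E\Big[(N_w^{(\Lambda m)}-1)\mathbf 1\{N_w^{(\Lambda m)}>m\}\Big].$$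
Put $w=mt$, so $\nu(dw)=\gamma^{-1}m^{-1/\gamma}t^{-1/\gamma-1}dt$ and the expectation equals $mt\,E[X\mathbf 1\{X>1/t\}]+O(1)$. By Step 3, $E[X\mathbf 1\{X>1/t\}]\to b\,\mathbf 1\{t>1/b\}$ for $t\ne1/b$, boundedly. Hence
$$m^{1/\gamma-1}EQ\to J(\Lambda):=\int_{1/b}^\Lambda\frac b\gamma\,t^{-1/\gamma}dt,\qquad J(\infty)=\frac b\gamma\cdot\frac{b^{1/\gamma-1}}{1/\gamma-1}=\frac{b^{1/\gamma}}{1-\gamma}. \tag{14}$$

**Step 5: the upper bound.** Suppose $\#\mathcal C>m$, $W_0\le\kappa m$ and $\mathcal C$ has no Poisson vertex of weight $>\Lambda m$. Then $\mathcal C=\mathcal C_{(\Lambda m)}$. Either $\mathcal C$ has a Poisson vertex of weight in $(\kappa m,\Lambda m]$, and then $Q\ge1$, or it has none and $\mathcal C=\mathcal C_{(\kappa m)}$. So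
$$\mathbb P(\#\mathcal C>m)\le\mathbb P\big(W_0\le\kappa m,\#\mathcal C_{(\kappa m)}>m\big)+\mathbb P\big(\mathcal C\text{ has a Poisson vertex of weight}>\Lambda m\big)+\mathbb P(W_0>\kappa m)+EQ .$$
By Markov and (11) with $n=\kappa m\ge1$, the first term is at most $C_k\kappa^{k+1-1/\gamma}m^{1-1/\gamma}$. The second is at most $C'\Lambda^{1-1/\gamma}m^{1-1/\gamma}$ for $\Lambda m\ge1$, as in Section 7. The third is $O_\kappa(m^{-1/\gamma})$. With (14),
$$\limsup_{m\to\infty}m^{1/\gamma-1}\,\mathbb P(\#\mathcal C>m)\le C_k\kappa^{k+1-1/\gamma}+C'\Lambda^{1-1/\gamma}+J(\Lambda).$$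
Let $\kappa\to0$ and $\Lambda\to\infty$, using $k+1-1/\gamma>0>1-1/\gamma$. The upper limit is at most $J(\infty)$.

**Step 6: the lower bound.** If $Q\ge1$ then $\#\mathcal C\ge\#\mathcal C_{(\Lambda m)}>m$. Since $\mathbf 1\{Q\ge1\}\ge Q-Q(Q-1)$ for integers $Q\ge0$,
$$\mathbb P(\#\mathcal C>m)\ge\mathbb P(Q\ge1)\ge EQ-E[Q(Q-1)],$$
and it remains to show that two heavy vertices in the same cluster are too rare to matter. Apply the tree bound of Section 7 with terminals $0,\mathbf y_1,\mathbf y_2$, the weights of $\mathbf y_1,\mathbf y_2$ above $\kappa m$ and all node weights $\le\Lambda m$. The three shapes (a separate branch node, $0$ in the middle, some $\mathbf y_i$ in the middle) show that $E[Q(Q-1)]$ is at most a constant times the sum of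
$$\int_{s\le\Lambda m}\!\!s^3\mu(ds)\Big(\int_{s>\kappa m}\!\!s\,\mu(ds)\Big)^2,\qquad\int s^2\nu(ds)\Big(\int_{s>\kappa m}\!\!s\,\mu(ds)\Big)^2,\qquad\int_{s>\kappa m}\!\!s^2\mu(ds)\int_{s>\kappa m}\!\!s\,\mu(ds),$$
where the leaf $0$ contributes the constant $\int s\,d\nu$ in the first and third. Relative to $m^{1-1/\gamma}$ these are
$$O\big(m^{(3-1/\gamma)_++1-1/\gamma}(1+\log m)\big),\qquad O\big(m^{1-1/\gamma}\big),\qquad O\big(m^{2-1/\gamma}\big).$$
All tend to $0$ since $1/\gamma>2$; in the first, if $3>1/\gamma$ the exponent is $4-2/\gamma<0$, and otherwise it is $1-1/\gamma<0$. With (14), $\liminf_mm^{1/\gamma-1}\mathbb P(\#\mathcal C>m)\ge J(\Lambda)$. Letting $\Lambda\to\infty$ gives the lower bound $J(\infty)=b^{1/\gamma}/(1-\gamma)$, which proves Theorem 3. $\blacksquare$
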